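\title{Fair bilateral trade with regular traders: beating one half}

\begin{abstract}
In Bayesian bilateral trade, call a truthful, individually rational and budget balanced mechanism KS-fair if the buyer and the seller receive the same fraction of the largest expected utility that each of them could obtain from any such mechanism. For arbitrary distributions, KS-fair mechanisms guarantee one half of the second-best gains from trade, and no more. We show that if both traders have regular distributions, then every fraction below $11/13=0.846\ldots$ can be guaranteed. For a seller with a known value and a regular buyer we determine the best constant $\beta^*$ exactly and show that $\beta^*<0.8774$, which also bounds the constant for two regular traders from above. The fair mechanism is found on a path that interpolates trade probabilities, in the quantile space of one trader, between the mechanism that is ideal for the other trader and a nearly optimal one.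
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

A seller owns a single indivisible item, and a buyer may buy it. The buyer's value $v$ is drawn from a distribution $F$ and the seller's value $c$ from a distribution $G$, independently. Values are non-negative with $\mathbb{E}[v],\mathbb{E}[c]<\infty$; they are private, and the distributions are common knowledge. The \emph{types} of a trader are the points of the closed support of the trader's distribution. We write $\mathbb{E}_v$ and $\mathbb{E}_c$ for the expectation over one value with the other held fixed.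

A \emph{mechanism} $\mathcal{M}=(x,p,\tilde p)$ asks each trader to report a type and assigns to the reports $(v,c)$ a trade probability $x(v,c)\in[0,1]$, a payment $p(v,c)$ made by the buyer and a payment $\tilde p(v,c)$ received by the seller. These functions are measurable, the payments are integrable, and $\mathbb{E}_c\,p(v,c)$ and $\mathbb{E}_v\,\tilde p(v,c)$ are finite for all types. Utilities are measured relative to no trade: the buyer obtains $vx-p$ and the seller obtains $\tilde p-cx$. The \emph{interim} trade probabilities and utilities are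
\[
X(v)=\mathbb{E}_c\,x(v,c),\quad u(v)=vX(v)-\mathbb{E}_c\,p(v,c),\qquad
Y(c)=\mathbb{E}_v\,x(v,c),\quad \nu(c)=\mathbb{E}_v\,\tilde p(v,c)-cY(c).
\]
A buyer of type $v$ who reports $v'$ expects the utility $u(v')+(v-v')X(v')$, and a seller of type $c$ who reports $c'$ expects $\nu(c')-(c-c')Y(c')$. We require three properties.
\begin{itemize}
\item \emph{Bayesian incentive compatibility} (BIC): for all types $v,v'$ and $c,c'$,
\begin{equation}\label{eq:bic}
u(v)\ge u(v')+(v-v')X(v'),\qquad \nu(c)\ge\nu(c')-(c-c')Y(c').
\end{equation}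
\item \emph{Interim individual rationality} (IIR): $u(v)\ge0$ and $\nu(c)\ge0$ for all types.
\item \emph{Ex ante weak budget balance} (WBB): $\mathbb{E}[p]\ge\mathbb{E}[\tilde p]$.
\end{itemize}
Let $\mathfrak{M}=\mathfrak{M}_{F,G}$ be the family of mechanisms with these properties. For $\mathcal{M}\in\mathfrak{M}$, the \emph{gains from trade} and the ex ante utilities of the buyer and the seller are
\[
\mathrm{GFT}(\mathcal{M})=\mathbb{E}[(v-c)x],\qquad U(\mathcal{M})=\mathbb{E}[vx-p],\qquad \Pi(\mathcal{M})=\mathbb{E}[\tilde p-cx].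
\]
They are related by
\begin{equation}\label{eq:split}
\mathrm{GFT}=U+\Pi+\sigma,\qquad \sigma=\mathbb{E}[p]-\mathbb{E}[\tilde p],
\end{equation}
where $U,\Pi\ge0$ by IIR and $\sigma\ge0$ by WBB. The \emph{second-best benchmark} $\mathrm{OPT}$ and the \emph{ideal utilities} $U^*$ and $\Pi^*$ are the suprema over $\mathfrak{M}$ of $\mathrm{GFT}$, $U$ and $\Pi$. An instance is \emph{non-degenerate} if $0<U^*<\infty$ and $0<\Pi^*<\infty$; then $0<\mathrm{OPT}<\infty$, since $U^*\le\mathrm{OPT}\le\mathbb{E}[v]$. A mechanism $\mathcal{M}\in\mathfrak{M}$ is \emph{KS-fair} if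
\[
\frac{U(\mathcal{M})}{U^*}=\frac{\Pi(\mathcal{M})}{\Pi^*}.
\]
We call the common value $\lambda\in[0,1]$ the \emph{fraction} of $\mathcal{M}$. Fairness thus asks for equal shares of what each trader could hope for, not for equal utilities.

A buyer distribution $F$ is \emph{regular} if it is supported on an interval, has a density $f$ that is positive on the interior of the interval, and its \emph{virtual value} $\varphi(v)=v-\frac{1-F(v)}{f(v)}$ is non-decreasing on the support. A seller distribution $G$ is \emph{regular} if it is supported on an interval, has a density $g$ that is positive on the interior of the interval, and its \emph{virtual cost} $c+\frac{G(c)}{g(c)}$ is non-decreasing on the support. A point mass, that is, a seller with a known value, also counts as a regular seller distribution.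

\subsection{The factor one half}

How much of $\mathrm{OPT}$ does fairness cost? Three facts are known. Every instance has a KS-fair mechanism with $\mathrm{GFT}\ge\frac12\mathrm{OPT}$. No fraction better than $\frac12$ can be guaranteed for all instances, even when the seller has value zero. For a seller of value zero and a regular buyer, fractions strictly better than $\frac12$ are achievable.

The number $\frac12$ comes from convexity, as one sees when both ideal utilities are attained. First, $\mathrm{OPT}\le U^*+\Pi^*$: lowering $p$ by the constant $\sigma$ keeps a mechanism in $\mathfrak{M}$, so $U+\sigma\le U^*$ in \eqref{eq:split}. Second, all constraints are linear in $(x,p,\tilde p)$, so a lottery between two mechanisms in $\mathfrak{M}$ is again in $\mathfrak{M}$. In the coordinates $(U/U^*,\Pi/\Pi^*)$ the two ideal mechanisms are points $(1,\cdot)$ and $(\cdot,1)$ of the unit square. The segment between them crosses the diagonal, and along it the coordinates sum to at least $1$. The crossing point is KS-fair with $\lambda\ge\frac12$,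 and its gains from trade are at least $\lambda(U^*+\Pi^*)\ge\frac12\mathrm{OPT}$.

To do better one must move from one trader's ideal mechanism toward the other trader along a curve that bulges beyond this segment. When the seller has no private information such a curve is at hand, namely lowering a posted price, and this suggests that regularity should help in general. With private information on both sides there are two obstacles: the curve has to respect the incentives of both traders and the budget, and neither $U^*$ nor $\mathrm{OPT}$ is any longer the expected value of the item. Babaioff, Feng and Manaker Morag \cite{BFM} ask whether a fraction better than $\frac12$ can be obtained when both traders have regular distributions: is there $\alpha>\frac12$ such that every non-degenerate instance with $F$ and $G$ regular has a KS-fair mechanism with $\mathrm{GFT}\ge\alpha\,\mathrm{OPT}$?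

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $F$ and $G$ be regular and let the instance be non-degenerate. Then for every $\alpha<11/13=0.84615\ldots$, for example $\alpha=0.846$, there is a KS-fair mechanism $\mathcal{M}\in\mathfrak{M}_{F,G}$ with $\mathrm{GFT}(\mathcal{M})\ge\alpha\,\mathrm{OPT}$.
\end{theorem}

For a seller with a known value we find the best constant. For $a\in(0,1)$ the equation
\begin{equation}\label{eq:ta}
a^{t}=a+t(1-a)
\end{equation}
has a unique solution $t=t_a$ in $[0,1]$, and $t_a\in(0,1)$: the left side decreases strictly from $1$ to $a$ on $[0,1]$ and the right side increases strictly from $a$ to $1$. Put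
\[
\beta(a)=(1-t_a)\Big(1+\frac{1-a}{\ln(1/a)}\Big),\qquad \beta^*=\inf_{0<a<1}\beta(a).
\]

\begin{theorem}\label{thm:point}
Every non-degenerate instance with a point-mass seller and a regular buyer has a KS-fair mechanism with $\mathrm{GFT}\ge\beta^*\,\mathrm{OPT}$. No larger constant works, even for a seller of value zero: for every $\alpha>\beta^*$ there is a non-degenerate instance with a seller of value zero and a regular buyer in which every KS-fair mechanism has $\mathrm{GFT}<\alpha\,\mathrm{OPT}$. Moreover, $\beta^*<0.8774$.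
\end{theorem}

Since a point mass is a regular seller distribution, the supremum of the constants that are valid for two regular traders lies in $[11/13,\beta^*]\subset[0.846,0.8774)$. We do not determine its exact value.

Section~\ref{sec:warmup} shows the idea on posted prices. Sections~\ref{sec:sym}--\ref{sec:quantile} reduce the problem to a family of mechanisms described by one function of the seller's type and one number. Theorem~\ref{thm:point} is proved in Section~\ref{sec:point}, and Theorem~\ref{thm:main} in Sections~\ref{sec:pointwise} and~\ref{sec:main}.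

\section{Posted prices and a seller of value zero}\label{sec:warmup}

Let the seller have value $0$, and let the buyer be regular with $0$ as the lower end of the support. For $q\in(0,1)$ let $P(q)=F^{-1}(1-q)$ be the price at which the item sells with probability $q$, and let $R(q)=qP(q)$ be the resulting revenue; put $P(1)=0$ and $R(0)=R(1)=0$. Posting the price $P(q)$, so that trade occurs at that price exactly when $v\ge P(q)$, is a mechanism in $\mathfrak{M}$ with
\[
\Pi=R(q),\qquad \mathrm{GFT}=\Gamma(q):=\int_0^qP(s)\,ds=\int_0^q\frac{R(s)}{s}\,ds,\qquad U=\Gamma(q)-R(q).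
\]
Let $m=\mathbb{E}[v]=\Gamma(1)$. By \eqref{eq:split} every mechanism has $U\le\mathrm{GFT}\le m$, and the price $0$ gives $U=m$, so $U^*=\mathrm{OPT}=m$. We borrow two facts that are proved below: $R$ is concave (Lemma~\ref{lem:R}) and $\Pi^*=\max R$ (Lemma~\ref{lem:seller}).

\begin{example}\label{ex:uniform}
Let $v$ be uniform on $[0,1]$. Then $P(q)=1-q$, $R(q)=q(1-q)$, $U=q^2/2$, $U^*=\mathrm{OPT}=\frac12$ and $\Pi^*=\frac14$. The prices $0$ and $\frac12$ give the points $(1,0)$ and $(\frac14,1)$ in the coordinates $(U/U^*,\Pi/\Pi^*)$. The lottery that puts probability $\frac37$ on the price $0$ is KS-fair with $\lambda=\frac47$, and $\mathrm{GFT}=\lambda(U^*+\Pi^*)=\frac37=\frac67\mathrm{OPT}$. A single price is KS-fair when $q^2=4q(1-q)$, that is, $q=\frac45$. Then $\lambda=\frac{16}{25}$ and $\mathrm{GFT}=\frac{12}{25}=\frac{24}{25}\mathrm{OPT}$. Averaging the quantiles does better than averaging the mechanisms.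
\end{example}

The reason is visible in the formula for $\Gamma$. As $q$ grows beyond the maximizer of $R$, a concave $R$ loses revenue at most in proportion to the distance traveled, while the weight $1/s$ makes $\Gamma$ collect most of its mass early. Here is a crude version of the resulting estimate. Measure money so that $\Pi^*=1$, let $R(a_0)=1$, and move along $q=(1-t)a_0+t$ for $t\in[0,1]$. The difference $U/U^*-\Pi/\Pi^*$ is continuous, at most $0$ at $t=0$ and equal to $1$ at $t=1$, so some $q$ is KS-fair. Its fraction is $\lambda=R(q)$, and its ratio is $\rho=\Gamma(q)/m=\lambda(1+\frac1m)$. Assume $\rho<1$, so that $\lambda<1$. Concavity gives $\lambda\ge1-t$. Since $R\le1$ and $q\ge t\ge1-\lambda$,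
\[
(1-\rho)m=\int_q^1\frac{R(s)}{s}\,ds\le\ln\frac1{1-\lambda}\le\frac{\lambda}{1-\lambda}=\frac{\rho m}{1+(1-\rho)m}.
\]
Finally $m\ge\Gamma(a_0)\ge a_0P(a_0)=1$. Hence $(1-\rho)(2-\rho)\le\rho$, which gives $\rho\ge2-\sqrt2>0.58$. So one half is already beaten: if $m$ is large compared with $\Pi^*$, the missing gains $\ln\frac{1}{1-\lambda}$ are negligible, and if $m$ is comparable with $\Pi^*$, then $U^*+\Pi^*$ is well above $\mathrm{OPT}$.

\begin{example}\label{ex:irregular}
Without concavity the revenue can collapse before any gains are collected. Let $\varepsilon\in(0,1)$ and $\delta=e^{-1/\varepsilon^2}$, and let $v=P(s)$ for $s$ uniform on $(0,1)$, where $P(s)=1/\delta$ for $s<\delta$ and $P(s)=\varepsilon/s$ for $s\ge\delta$. Then $U^*=\mathrm{OPT}=m=1+1/\varepsilon$, and $\Pi^*\ge1$ by the price $1/\delta$. A price in $[0,\varepsilon/\delta]$ has $\Pi\le\varepsilon$ and $U\le m$; a higher price has $\Pi\le1$ and $U\le1$. If a KS-fair lottery over prices uses a low price with probability $\theta$, then $\lambda\le\theta+1/m$ and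 $\lambda\le1-\theta+\varepsilon$, so $\lambda\le\frac12+\varepsilon$ and $\mathrm{GFT}/\mathrm{OPT}\le\lambda+1/m\le\frac12+2\varepsilon$.
\end{example}

Three things change when the seller has private information. The quantile $q$ becomes a function $q(c)$ of the seller's type, and the seller must be paid for reporting truthfully. The path can no longer end at efficient trade, which may violate the budget, so it ends at a nearly optimal mechanism instead. And that mechanism may favor the seller, in which case the path must start from the buyer's ideal mechanism; a symmetry between the traders handles this case.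

\section{Symmetries and standing assumptions}\label{sec:sym}

All definitions of Section~\ref{sec:intro} make sense for \emph{real} integrable values $v$ and $c$, and we allow these from now on, because the problem then has three symmetries.

\emph{Scaling.} Multiplying values and payments by a positive constant multiplies $\mathrm{GFT}$, $U$, $\Pi$ by that constant and preserves regularity.

\emph{Shift.} For a constant $c_0$ put $v'=v-c_0$, $c'=c-c_0$, $x'=x$, $p'=p-c_0x$, $\tilde p'=\tilde p-c_0x$. Both utilities, the difference $p-\tilde p$ and the gains from trade are unchanged, and the virtual value is shifted by $c_0$.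

\emph{Mirror.} Let the seller play the buyer and conversely: put $v'=-c$, $c'=-v$, $x'=x$, $p'=-\tilde p$, $\tilde p'=-p$. The new buyer's utility is $v'x'-p'=\tilde p-cx$, the new seller's utility is $\tilde p'-c'x'=vx-p$, and $p'-\tilde p'=p-\tilde p$. So BIC, IIR and WBB are preserved, $\mathrm{GFT}$ and $\mathrm{OPT}$ are unchanged, $U$ and $\Pi$ are exchanged, and so are $U^*$ and $\Pi^*$. In particular KS-fairness is preserved, and applying the mirror twice gives back the original mechanism. If $G$ has a density $g$, the law of $v'=-c$ has survival function $G(-v')$ and density $g(-v')$, so its virtual value at $v'=-c$ is $-\big(c+G(c)/g(c)\big)$. It is a regular buyer distribution exactly when $G$ is a regular seller distribution.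

\medskip
\noindent\textbf{Standing assumptions for Sections~\ref{sec:curve}--\ref{sec:main}.} The values are real and integrable. The buyer's law is regular or a point mass. The seller's law is supported on an interval, possibly a single point.
\medskip

An instance with two regular traders satisfies these assumptions, and so does its mirror image. The assumptions contain no regularity of the seller: that hypothesis of Theorem~\ref{thm:main} is used only to ensure that the mirror image has a regular or point-mass buyer. We write $v_{\mathrm{lo}},v_{\mathrm{hi}},c_{\mathrm{hi}}$ for the endpoints of the supports, which may be infinite. Non-degeneracy is assumed only in the proofs of the theorems.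

The following textbook fact describes the solutions of \eqref{eq:bic}.

\begin{lemma}[Envelope formula]\label{lem:env}
Let $I\subseteq\mathbb{R}$ be an interval, $X\colon I\to[0,1]$ and $u\colon I\to\mathbb{R}$. Then $u(v)\ge u(v')+(v-v')X(v')$ for all $v,v'\in I$ if and only if $X$ is non-decreasing and $u(v)-u(v')=\int_{v'}^vX$ for all $v,v'\in I$. Likewise, $\nu(c)\ge\nu(c')-(c-c')Y(c')$ for all $c,c'\in I$ if and only if $Y\colon I\to[0,1]$ is non-increasing and $\nu(c)-\nu(c')=\int_c^{c'}Y$.
\end{lemma}

\begin{proof}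
For $v'<v$ the inequality, used in both directions, gives $(v-v')X(v')\le u(v)-u(v')\le(v-v')X(v)$. So $X$ is non-decreasing, and summing over a partition places $u(v)-u(v')$ between the lower and upper Riemann sums of $X$ for every partition of $[v',v]$. Conversely, $\int_{v'}^vX\ge(v-v')X(v')$ for non-decreasing $X$, whichever of $v,v'$ is larger. The second statement is the first one for $v=-c$.
\end{proof}

\begin{remark}\label{rem:reports}
Nothing changes if reports outside the supports are allowed. A mechanism on a larger report space restricts to the supports. Conversely, for supports that are intervals, extend a mechanism by treating a buyer report $v>v_{\mathrm{hi}}$ as $v_{\mathrm{hi}}$, and a report $v<v_{\mathrm{lo}}$ either as $v_{\mathrm{lo}}$ or as ``no trade, no payment,'' whichever is better for $v$. For a type $v'$ in the support, \eqref{eq:bic} and the monotonicity of $X$ give $u(v')+(v-v')X(v')\le u(v_{\mathrm{hi}})+(v-v_{\mathrm{hi}})X(v_{\mathrm{hi}})$ if $v>v_{\mathrm{hi}}$, and $u(v')+(v-v')X(v')\le u(v_{\mathrm{lo}})-(v_{\mathrm{lo}}-v)X(v_{\mathrm{lo}})$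 if $v<v_{\mathrm{lo}}$. By IIR no type $v\ge v_{\mathrm{lo}}$ prefers the added option of no trade. So BIC and IIR extend, and the mirror gives the same for the seller. Reports outside the supports have probability $0$, so no expectation is affected.
\end{remark}

\section{The revenue curve}\label{sec:curve}

As in Section~\ref{sec:warmup}, let $P(q)=F^{-1}(1-q)$ and $R(q)=qP(q)$ for $q\in(0,1)$, with $P\equiv v_0$ if the buyer is a point mass at $v_0$. The function $P$ is non-increasing and integrable, and $P(q)$ has the law of $v$ when $q$ is uniform on $(0,1)$. Put $P(0)=v_{\mathrm{hi}}$, $P(1)=v_{\mathrm{lo}}$, $R(0)=0$ and $R(1)=v_{\mathrm{lo}}\in[-\infty,\infty)$. Regularity of the buyer enters the whole paper through the next lemma. Since the density is not assumed continuous, the formula for $R'$ needs a short argument.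

\begin{lemma}\label{lem:R}
The function $R\colon[0,1]\to[-\infty,\infty)$ is continuous, concave and bounded above. Put $R'=\varphi\circ P$ on $(0,1)$ if $F$ has a density and $R'\equiv v_0$ for a point mass. Then $R'$ is non-increasing, $(R')^+$ is integrable, and $R(q)=\int_0^qR'$ for all $q\in[0,1]$.
\end{lemma}

\begin{proof}
For a point mass, $R(q)=v_0q$. Let $F$ have a density, and let $[v_1,v_2]$ lie in the interior of the support. For $v\in[v_1,v_2]$ regularity gives $0<\frac{1-F(v)}{f(v)}=v-\varphi(v)\le v_2-\varphi(v_1)$, hence $f(v)\ge\frac{1-F(v_2)}{v_2-\varphi(v_1)}>0$. So $F^{-1}$ is Lipschitz on $[F(v_1),F(v_2)]$, and $P$ and $R$ are locally Lipschitz on $(0,1)$. The function $F$ is absolutely continuous, so it has derivative $f$ outside a null set $N$ and maps $N$ to a null set. Thus for almost every $q$ we have $P(q)\notin N$; at such $q$ the derivative of $P$ is $-1/f(P(q))$, and the derivative of $R$ is $P(q)-q/f(P(q))=\varphi(P(q))$. This function is non-increasing because $\varphi$ is non-decreasing and $P$ is decreasing.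 A locally Lipschitz function is the integral of its derivative, so $R(q)-R(\delta)=\int_\delta^qR'$ for $0<\delta<q<1$, and $R$ is concave on $(0,1)$.

As $q\to1$ we have $qP(q)\to v_{\mathrm{lo}}$. As $q\to0$ we have $qP(q)\to0$: if $v_{\mathrm{hi}}<\infty$ this holds because $P(q)\to v_{\mathrm{hi}}$, and if $v_{\mathrm{hi}}=\infty$ then $0\le qP(q)\le\int_0^qP\to0$ for small $q$. So $R$ is continuous and concave on $[0,1]$, and it is bounded above by compactness. The set where $R'>0$ is an interval with endpoints $0$ and some $q_0$, and monotone convergence gives $\int(R')^+=R(q_0)\le\sup R<\infty$. Letting $\delta\to0$, and then $q\to1$ by monotone convergence for $(R')^-$, gives the formula for $R(q)$.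
\end{proof}

For a seller of type $c$ who sells to the top $q$ quantiles of buyers at the price $P(q)$, the profit and the gains from trade are
\[
\pi_c(q)=R(q)-cq,\qquad \Gamma_c(q)=\int_0^q\big(P(s)-c\big)\,ds=\int_0^q\frac{\pi_c(s)}{s}\,ds .
\]
The function $\pi_c$ is concave and continuous with $\pi_c(0)=0$, and $\Gamma_c$ is real-valued and continuous on $[0,1]$. Let $\bar q(c)=\Pr[v\ge c]$ be the efficient trade probability, which is non-increasing in $c$, and let $M(c)=\mathbb{E}_v(v-c)^+$, which is integrable because $M(c)\le\mathbb{E}|v|+|c|$.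

\begin{lemma}\label{lem:signs}
For every $c$ the following hold.
\begin{itemize}
\item[(a)] $P\ge c$ on $(0,\bar q(c))$ and $P<c$ on $(\bar q(c),1)$.
\item[(b)] $\pi_c\ge0$ on $[0,\bar q(c)]$ and $\pi_c\le0$ on $(\bar q(c),1]$. The function $\Gamma_c$ is non-decreasing on $[0,\bar q(c)]$ and non-increasing on $[\bar q(c),1]$.
\item[(c)] $\pi_c(q)\le\Gamma_c(q)\le M(c)$ for all $q\in[0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) With a density, $\bar q(c)=1-F(c)$ and $F(P(s))=1-s$, so $s<\bar q(c)$ gives $F(P(s))>F(c)$ and $s>\bar q(c)$ gives $F(P(s))<F(c)$. For a point mass, $\bar q(c)$ is $1$ if $v_0\ge c$ and $0$ otherwise. (b) On $(0,1)$ we have $\pi_c(s)=s(P(s)-c)$; apply (a), and use continuity at the points $\bar q(c)$ and $1$. (c) Since $P$ is non-increasing, $qP(q)\le\int_0^qP$ for $q\in(0,1)$, and this extends to $q\in\{0,1\}$ by continuity. Finally $\Gamma_c(q)\le\int_0^1(P-c)^+=M(c)$.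
\end{proof}

\section{Quantile mechanisms}\label{sec:quantile}

We now generalize posted prices. A \emph{quantile rule} is a non-increasing function $q$ from the seller's support to $[0,1]$; the seller of type $c$ is to trade with the top $q(c)$ quantiles of buyers. Define
\[
K(q)=\mathbb{E}_c\Big[c\,q(c)+\int_c^{c_{\mathrm{hi}}}q(s)\,ds\Big]\in(-\infty,\infty],\qquad S(q)=\mathbb{E}_c\big[R(q(c))\big]-K(q)\in[-\infty,\infty).
\]
The lemmas below show that $\mathbb{E}_cR(q(c))$ is the most that can be collected from the buyer and $K(q)$ is the least that must be paid to the seller when the seller's interim trade probability is $q$; so $S(q)$ is the slack in the budget. Since $R$ is bounded above, $S(q)>-\infty$ holds exactly when both $\mathbb{E}_cR(q(c))$ and $K(q)$ are finite. A convex combination of quantile rules is a quantile rule, $K$ is linear on convex combinations and $R$ is concave. Hence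
\begin{equation}\label{eq:Sconcave}
S\big((1-t)q_0+tq_1\big)\ge(1-t)S(q_0)+tS(q_1)\qquad\text{for }t\in[0,1],\ S(q_0),S(q_1)>-\infty .
\end{equation}
This is what keeps an interpolation of quantile rules within the budget. The slack can be negative: if $F$ and $G$ are uniform on $[0,1]$, then $\bar q(c)=1-c$, $\mathbb{E}_cR(\bar q(c))=\mathbb{E}[c(1-c)]=\frac16$ and $K(\bar q)=\mathbb{E}[c(1-c)+\frac12(1-c)^2]=\frac13$, so $S(\bar q)=-\frac16$. By Lemma~\ref{lem:upper} below, efficient trade is then impossible in $\mathfrak{M}$.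

A pair $(q,u_0)$ of a quantile rule and a number is \emph{feasible} if $0\le u_0\le S(q)$. The number $u_0$ is the part of the slack that is handed to the buyer; the rest goes to the seller.

\begin{lemma}[Construction]\label{lem:construct}
For every feasible pair $(q,u_0)$ there is a mechanism $\mathcal{M}(q,u_0)\in\mathfrak{M}$ with $\mathbb{E}[p]=\mathbb{E}[\tilde p]$ and
\[
\Pi=\mathbb{E}_c\big[\pi_c(q(c))\big]-u_0,\qquad \mathrm{GFT}=\mathbb{E}_c\big[\Gamma_c(q(c))\big],\qquad U=\mathrm{GFT}-\Pi .
\]
\end{lemma}

\begin{proof}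
Let $x(v,c)=\mathbf{1}[1-F(v)<q(c)]$ if $F$ has a density and $x(v_0,c)=q(c)$ for a point mass. Then $\mathbb{E}_v\,x(v,c)=q(c)$, because $1-F(v)$ is uniform on $(0,1)$ in the first case, and $X(v)=\mathbb{E}_c\,x(v,c)$ is non-decreasing. Put $\nu_0=S(q)-u_0\ge0$ and
\[
u(v)=u_0+\int_{v_{\mathrm{lo}}}^vX,\quad \nu(c)=\nu_0+\int_c^{c_{\mathrm{hi}}}q,\quad p(v,c)=vX(v)-u(v),\quad \tilde p(v,c)=cq(c)+\nu(c).
\]

\emph{Finiteness.} The endpoints $v_{\mathrm{lo}}$ and $c_{\mathrm{hi}}$ may be infinite, so the two integrals need attention. Let $F$ have a density. For $y\in[0,1]$,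
\[
\int_{P(y)}^{v_{\mathrm{hi}}}(1-F)=\int_0^yP-R(y):
\]
for $y\in(0,1)$ both sides equal $\mathbb{E}(v-P(y))^+$, and the cases $y=0,1$ follow in the limit. Since $x(s,c)=1$ exactly for $s>P(q(c))$, up to the endpoints of the support, Tonelli's theorem gives
\begin{equation}\label{eq:rent}
\mathbb{E}_v\int_{v_{\mathrm{lo}}}^vX=\int_{v_{\mathrm{lo}}}^{v_{\mathrm{hi}}}X(s)\big(1-F(s)\big)\,ds=\mathbb{E}_c\Big[\int_0^{q(c)}P-R(q(c))\Big].
\end{equation}
The right side is finite, because $|\int_0^yP|\le\mathbb{E}|v|$ and $\mathbb{E}_cR(q(c))$ is finite. For a point mass the first and last terms of \eqref{eq:rent} are both $0$. So $u$ is integrable; it is finite at one type and hence at all types, as $0\le X\le1$. In the same way $K(q)<\infty$ makes $\nu$ integrable and finite at all types. Thus $p$ and $\tilde p$ are finite and integrable.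

\emph{Incentives.} The interim utilities are $u$ and $\nu$. Lemma~\ref{lem:env} gives BIC, and $u\ge u_0\ge0$, $\nu\ge\nu_0\ge0$ give IIR.

\emph{Payments.} We have $\mathbb{E}[vX(v)]=\mathbb{E}_c\int_0^{q(c)}P$. With \eqref{eq:rent} this gives $\mathbb{E}[p]=\mathbb{E}_cR(q(c))-u_0$, and $\mathbb{E}[\tilde p]=K(q)+\nu_0=\mathbb{E}_cR(q(c))-u_0$ by the choice of $\nu_0$. Hence $\Pi=\mathbb{E}[\tilde p]-\mathbb{E}[cq(c)]=\mathbb{E}_c\pi_c(q(c))-u_0$ and $\mathrm{GFT}=\mathbb{E}_c\big[\int_0^{q(c)}P-cq(c)\big]$, and \eqref{eq:split} holds with $\sigma=0$.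
\end{proof}

Next we show that no mechanism does better than a quantile mechanism. For a given total probability of trade, both revenue and gains are largest when the highest buyers trade. This is the following rearrangement inequality.

\begin{lemma}[Bathtub inequality]\label{lem:bathtub}
Let $\psi\colon(0,1)\to\mathbb{R}$ be non-increasing with $\psi^+$ integrable, and let $\xi\colon(0,1)\to[0,1]$ be measurable with $\int_0^1\xi=y$ and $\int_0^1|\psi|\xi<\infty$. Then $\int_0^1\psi\xi\le\int_0^y\psi$.
\end{lemma}

\begin{proof}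
If $y\in\{0,1\}$, then $\xi=y$ almost everywhere and equality holds. Otherwise $\int_0^y\psi$ is finite, and
\[
\int_0^1\psi\xi-\int_0^y\psi=\int_0^y\psi(\xi-1)+\int_y^1\psi\xi\le\psi(y)\Big[\int_0^y(\xi-1)+\int_y^1\xi\Big]=0.\qedhere
\]
\end{proof}

\begin{lemma}[Upper bounds]\label{lem:upper}
Let $\mathcal{M}\in\mathfrak{M}$ and $Y(c)=\mathbb{E}_v\,x(v,c)$. Then $Y$ is a quantile rule,
\[
\mathbb{E}[p]\le\mathbb{E}_cR(Y(c)),\qquad \mathrm{GFT}(\mathcal{M})\le\mathbb{E}_c\Gamma_c(Y(c)),
\]
and there is a number $\nu_0$ with $\mathbb{E}[\tilde p]=\nu_0+K(Y)$ and $0\le\nu_0\le S(Y)$.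
\end{lemma}

\begin{proof}
\emph{The buyer.} For a point mass at $v_0$, IIR gives $\mathbb{E}[p]\le v_0\mathbb{E}[x]=\mathbb{E}_cR(Y(c))$, and the bound on $\mathrm{GFT}$ is an equality. Let $F$ have a density. By Lemma~\ref{lem:env}, $u$ is non-decreasing and $u(v)=\inf u+\int_{v_{\mathrm{lo}}}^vX$, where $\inf u\ge0$ by IIR. As $\mathbb{E}[u]=\mathbb{E}[vX(v)]-\mathbb{E}[p]$ is finite, Tonelli's theorem shows that $\int X(1-F)=\mathbb{E}[u]-\inf u$ is finite, and
\[
\mathbb{E}[p]\le\mathbb{E}[p]+\inf u=\int vX(v)f(v)\,dv-\int X(v)\big(1-F(v)\big)\,dv=\mathbb{E}[X(v)\varphi(v)]=\int_0^1R'(s)X(P(s))\,ds .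
\]
Both integrals in the middle converge absolutely, so $\int_0^1|R'(s)|X(P(s))\,ds<\infty$. By Fubini's theorem the last integral is $\mathbb{E}_c\int_0^1R'(s)\,x(P(s),c)\,ds$, and for almost every $c$ Lemma~\ref{lem:bathtub} applies with $\psi=R'$ and $\xi(s)=x(P(s),c)$, for which $\int_0^1\xi=Y(c)$. This gives $\mathbb{E}[p]\le\mathbb{E}_c\int_0^{Y(c)}R'=\mathbb{E}_cR(Y(c))$. The same lemma with $\psi=P-c$ gives the bound on $\mathrm{GFT}$.

\emph{The seller.} The seller's types form an interval, so Lemma~\ref{lem:env} shows that $Y$ is non-increasing and $\nu(c)=\nu_0+\int_c^{c_{\mathrm{hi}}}Y$ with $\nu_0=\inf\nu\ge0$. Therefore $\mathbb{E}[\tilde p]=\mathbb{E}[\nu(c)+cY(c)]=\nu_0+K(Y)$, and $K(Y)$ is finite. By WBB, $\nu_0+K(Y)\le\mathbb{E}[p]\le\mathbb{E}_cR(Y(c))$, that is, $\nu_0\le S(Y)$.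
\end{proof}

A mechanism may trade more than efficiently for some seller types, and there $\pi_c(Y(c))\le0$. The estimate of Section~\ref{sec:pointwise} needs $\pi_c\ge0$ at the end of the path for each $c$ separately, just as Section~\ref{sec:warmup} used $R(1)\ge0$. So we cut $Y$ down to $\bar q$, which only helps.

\begin{lemma}[Reduction]\label{lem:reduce}
For every $\mathcal{M}\in\mathfrak{M}$ there is a feasible pair $(b,u_0)$ with $b\le\bar q$ such that $\mathcal{M}'=\mathcal{M}(b,u_0)$ satisfies
\[
\Pi(\mathcal{M}')=\Pi(\mathcal{M}),\qquad U(\mathcal{M}')\ge U(\mathcal{M}),\qquad \mathrm{GFT}(\mathcal{M}')\ge\mathrm{GFT}(\mathcal{M}).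
\]
\end{lemma}

\begin{proof}
Take $Y$ and $\nu_0$ from Lemma~\ref{lem:upper}. Since $S(Y)\ge0$, the functions $R(Y(c))$ and $\pi_c(Y(c))$ are integrable, and
\begin{equation}\label{eq:PiM}
\Pi(\mathcal{M})=\nu_0+K(Y)-\mathbb{E}[cY(c)]=\mathbb{E}_c\pi_c(Y(c))-\big(S(Y)-\nu_0\big).
\end{equation}
Let $b=\min(Y,\bar q)$, which is a quantile rule, and $\Delta=Y-b\ge0$. By Lemma~\ref{lem:signs}, $0\le\pi_c(b(c))\le M(c)$, so $\pi_c(b(c))$ and $R(b(c))$ are integrable; and $K(b)<\infty$ because $b\le Y$. Put
\[
D=\mathbb{E}_c\big[\pi_c(b(c))-\pi_c(Y(c))\big],\qquad u_0=S(Y)-\nu_0+D .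
\]
Where $b(c)\neq Y(c)$ we have $Y(c)>\bar q(c)$, hence $\pi_c(Y(c))\le0\le\pi_c(b(c))$. So $D\ge0$ and $u_0\ge0$. Moreover
\[
S(b)-S(Y)=\mathbb{E}_c\big[R(b(c))-R(Y(c))+c\Delta(c)\big]+\mathbb{E}_c\int_c^{c_{\mathrm{hi}}}\Delta\ \ge\ D,
\]
so $u_0\le S(b)-\nu_0\le S(b)$ and $(b,u_0)$ is feasible. By Lemma~\ref{lem:construct} and \eqref{eq:PiM}, $\Pi(\mathcal{M}')=\mathbb{E}_c\pi_c(b(c))-u_0=\Pi(\mathcal{M})$. Since $\Gamma_c$ is non-increasing beyond $\bar q(c)$,
\[
\mathrm{GFT}(\mathcal{M}')=\mathbb{E}_c\Gamma_c(b(c))\ge\mathbb{E}_c\Gamma_c(Y(c))\ge\mathrm{GFT}(\mathcal{M}).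
\]
Finally $U(\mathcal{M}')=\mathrm{GFT}(\mathcal{M}')-\Pi(\mathcal{M})\ge\mathrm{GFT}(\mathcal{M})-\Pi(\mathcal{M})\ge U(\mathcal{M})$ by \eqref{eq:split}.
\end{proof}

The starting point of the path is the seller's ideal mechanism, in which each type $c$ posts its own profit-maximizing price.

\begin{lemma}[The seller's ideal mechanism]\label{lem:seller}
Let $q^*(c)$ be the smallest maximizer of $\pi_c$ on $[0,1]$, and let $\pi_c^*=\pi_c(q^*(c))\ge0$. Then $q^*$ is a quantile rule, $q^*\le\bar q$, the pair $(q^*,0)$ is feasible, and $\Pi^*=\Pi(\mathcal{M}(q^*,0))=\mathbb{E}_c[\pi_c^*]$.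
\end{lemma}

\begin{proof}
The smallest maximizer exists because $\pi_c$ is continuous, and $\pi_c^*\ge\pi_c(0)=0$. For all types $c,c'$,
\[
\pi_c^*\ge\pi_c(q^*(c'))=\pi_{c'}^*-(c-c')q^*(c').
\]
By Lemma~\ref{lem:env}, $q^*$ is non-increasing and $\int_c^dq^*=\pi_c^*-\pi_d^*\le\pi_c^*$ for types $c\le d$. Letting $d\to c_{\mathrm{hi}}$ and using Lemma~\ref{lem:signs}(c) gives $\int_c^{c_{\mathrm{hi}}}q^*\le\pi_c^*\le M(c)$. So all terms are integrable, and $S(q^*)=\mathbb{E}_c\big[\pi_c^*-\int_c^{c_{\mathrm{hi}}}q^*\big]\ge0$. Thus $(q^*,0)$ is feasible, with seller utility $\mathbb{E}_c[\pi_c^*]$. For any $\mathcal{M}\in\mathfrak{M}$, Lemma~\ref{lem:reduce} gives $\Pi(\mathcal{M})=\mathbb{E}_c\pi_c(b(c))-u_0\le\mathbb{E}_c[\pi_c^*]$. Finally, for $0<s<q^*(c)$ concavity gives $\pi_c(s)\ge\frac{s}{q^*(c)}\pi_c^*\ge0$, so $P(s)\ge c$; by Lemma~\ref{lem:signs}(a) this forces $q^*(c)\le\bar q(c)$.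
\end{proof}

\section{A seller with a known value}\label{sec:point}

In this section we prove Theorem~\ref{thm:point}. It sharpens the estimate of Section~\ref{sec:warmup} by replacing the bound $R\le1$ with the line through the starting point and the fair point. Here and in Section~\ref{sec:pointwise} we use that
\begin{equation}\label{eq:L}
\frac{\ln(1/r)}{1-r}=\int_0^1\frac{ds}{s+r(1-s)}\quad\text{is decreasing in }r\in(0,1).
\end{equation}

\subsection{The lower bound}

By the shift symmetry we may assume that the seller's value is $0$; the buyer's values are then real. Quantile rules are numbers $q\in[0,1]$, $K\equiv0$, $S=R=\pi_0$, and we write $\Gamma=\Gamma_0$, $\bar q=\bar q(0)$ and $m=\Gamma(\bar q)=\mathbb{E}[v^+]$. The pair $(\bar q,R(\bar q))$ is feasible since $R(\bar q)\ge0$, and it gives the buyer $m$ and the seller $0$. As $U\le\mathrm{GFT}\le m$ always, $U^*=\mathrm{OPT}=m$. Scale money so that $\Pi^*=1$. By Lemma~\ref{lem:seller}, $\max R=R(a_0)=1$ with $a_0=q^*(0)\in(0,\bar q]$.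

Follow the mechanisms $\mathcal{M}(q,0)$ as $q$ goes from $a_0$ to $\bar q$, and then $\mathcal{M}(\bar q,u)$ as $u$ goes from $0$ to $R(\bar q)$. All these pairs are feasible, because $R\ge0$ on $[0,\bar q]$. Along the path $U/U^*-\Pi/\Pi^*$ is continuous, starts at a value $\le0$ and ends at $1$. So some mechanism on the path is KS-fair; let $\lambda$ be its fraction and $\rho=\mathrm{GFT}/\mathrm{OPT}$ its ratio. If it has $q=\bar q$, then $\rho=1$. If $\lambda=1$, then $\mathrm{GFT}=U^*+\Pi^*>\mathrm{OPT}$, which is impossible. As $\beta^*<1$ by Section~\ref{sec:numeric}, it remains to treat $\mathcal{M}(q,0)$ with $q<\bar q$ and $\lambda<1$. Then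
\[
a_0<q<\bar q,\qquad R(q)=\lambda,\qquad \Gamma(q)=\lambda(1+m),\qquad \rho=\lambda\Big(1+\frac1m\Big),
\]
and $\lambda>0$ because $\Gamma(q)\ge\Gamma(a_0)\ge R(a_0)=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1]
\draw[->] (0,0)--(9.6,0) node[right]{$s$};
\draw[->] (0,0)--(0,3.6);
\draw[thick,domain=0:1.5,smooth] plot (\x,{3-4*(\x-1.5)*(\x-1.5)/3});
\draw[thick,domain=1.5:6.8,smooth] plot (\x,{3-0.1*(\x-1.5)*(\x-1.5)});
\draw[dashed] (0,0)--(1.5,3)--(9,0);
\draw[dotted] (0,3) node[left]{$1$}--(1.5,3)--(1.5,0) node[below]{$a_0$};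
\draw[dotted] (0,1.4) node[left]{$\lambda$}--(5.5,1.4)--(5.5,0) node[below]{$q$};
\draw[dotted] (6.8,0.88)--(6.8,0) node[below]{$\bar q$};
\node[below] at (9,0) {$x_0$};
\node at (3.9,2.8) {$R$};
\node at (7.7,0.85) {$\ell$};
\fill (1.5,3) circle (1.5pt);
\fill (5.5,1.4) circle (1.5pt);
\end{tikzpicture}
\caption{A concave revenue curve $R$ (solid) with $R(0)=0$, maximum $1$ at $a_0$ and value $\lambda$ at $q$, and the tent (dashed) formed by the chord from the origin to $(a_0,1)$ and the line $\ell$ through $(a_0,1)$ and $(q,\lambda)$. The curve lies above the tent on $[0,q]$ and below it on $[q,\bar q]$.}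
\label{fig:tent}
\end{figure}

Let $\ell(s)=A-ks$ be the affine function with $\ell(a_0)=1$ and $\ell(q)=\lambda$. Then $k>0$, and $\ell$ vanishes at $x_0=A/k>q$. By concavity (Figure~\ref{fig:tent}), $R(s)\ge s/a_0$ on $[0,a_0]$, $R\ge\ell$ on $[a_0,q]$, and $R\le\ell$ on $[q,\bar q]$. In particular $\ell(\bar q)\ge R(\bar q)\ge0$, so $x_0\ge\bar q$. Since $k(q-a_0)=1-\lambda$ and $k(x_0-q)=\lambda$, integration against $ds/s$ gives
\begin{align*}
\Gamma(q)&\ge\int_0^{a_0}\frac{ds}{a_0}+\int_{a_0}^q\frac{\ell(s)}{s}\,ds=1+A\ln\frac{q}{a_0}-(1-\lambda),\\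
m-\Gamma(q)&\le\int_q^{x_0}\frac{\ell(s)}{s}\,ds=A\ln\frac{x_0}{q}-\lambda .
\end{align*}
Substituting $\Gamma(q)=\lambda+\lambda m$ turns these into $\lambda m\ge A\ln\frac{q}{a_0}$ and $(1-\lambda)m\le A\ln\frac{x_0}{q}$. Normalize by $x_0$: put $a=a_0/x_0$, $y=q/x_0$ and $\tau=1-\lambda$, all in $(0,1)$. From $k(x_0-a_0)=1$ and $k(q-a_0)=\tau$ we get $A=\frac1{1-a}$ and $y=a+\tau(1-a)$. Hence
\begin{equation}\label{eq:sandwich}
\frac{\ln(y/a)}{1-\tau}\le(1-a)m\le\frac{\ln(1/y)}{\tau}.
\end{equation}
The right inequality bounds $1/m$ from below. Using $(1-\tau)(1-a)=1-y$,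
\begin{equation}\label{eq:rho}
\rho\ge(1-\tau)\Big(1+\frac{\tau(1-a)}{\ln(1/y)}\Big)=(1-\tau)+\tau\,\frac{1-y}{\ln(1/y)} .
\end{equation}
Comparing the two ends of \eqref{eq:sandwich} gives $\tau\ln(y/a)\le(1-\tau)\ln(1/y)$, that is, $\tau\ln\frac1a\le\ln\frac1y$, or
\[
a+\tau(1-a)\le a^\tau .
\]
This is \eqref{eq:ta} as an inequality; we lower $a$ until it becomes an equality. As $a'\downarrow0$, we have $a'+\tau(1-a')\to\tau>0$ and $(a')^\tau\to0$. By continuity there is $a_1\in(0,a]$ with $y_1:=a_1+\tau(1-a_1)=a_1^\tau$, so that $\tau=t_{a_1}$. Since $y_1\le y$, \eqref{eq:L} allows us to replace $y$ by $y_1$ in the last expression of \eqref{eq:rho}. With $1-y_1=(1-\tau)(1-a_1)$ and $\ln(1/y_1)=\tau\ln(1/a_1)$ we obtain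
\[
\rho\ge(1-\tau)\Big(1+\frac{1-a_1}{\ln(1/a_1)}\Big)=\beta(a_1)\ge\beta^* .
\]

\subsection{Tightness}

Both inequalities in \eqref{eq:sandwich} are equalities when $R$ is the tent itself and $x_0=\bar q=1$. The rising side $s/a$ of the tent corresponds to an atom at the value $1/a$, which a regular buyer cannot have, so we spread the atom over a short interval.

Fix $a,\eta\in(0,1)$. Let the seller have value $0$ and let the buyer have
\[
P(s)=\frac1a+\eta\Big(1-\frac sa\Big)\quad(0\le s\le a),\qquad P(s)=\frac{1/s-1}{1-a}\quad(a\le s\le1).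
\]
This is a distribution on $[0,\frac1a+\eta]$. On $[0,\frac1a]$ we have $1-F(v)=\frac1{1+(1-a)v}$ and $f(v)=\frac{1-a}{(1+(1-a)v)^2}$, so $\varphi(v)=v-\frac{1+(1-a)v}{1-a}=-\frac1{1-a}$. On $(\frac1a,\frac1a+\eta]$ we have $1-F(v)=\frac a\eta(\frac1a+\eta-v)$ and $f(v)=\frac a\eta$, so $\varphi(v)=2v-\frac1a-\eta$, which is increasing and larger than $\frac1a-\eta>0$. So the buyer is regular. The revenue curve is increasing on $[0,a]$, where $R'=\varphi\circ P>0$, and equals $\frac{1-s}{1-a}$ on $[a,1]$; hence $\Pi^*=R(a)=1$. The function $\Gamma$ is increasing, and for $q\in[a,1]$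
\[
\Gamma(q)=1+\frac{\eta a}{2}+\frac{\ln(q/a)-(q-a)}{1-a},\qquad \Gamma(q)-R(q)=\frac{\eta a}{2}+\frac{\ln(q/a)}{1-a}.
\]
As in the lower bound, $U^*=\mathrm{OPT}=\Gamma(1)=m_\eta:=\frac{\ln(1/a)}{1-a}+\frac{\eta a}2$, and the instance is non-degenerate.

On $[a,1]$ the function $\Gamma-R-m_\eta R$ is strictly increasing, equal to $\frac{\eta a}2-m_\eta<0$ at $a$ and to $m_\eta>0$ at $1$. Let $q_\eta$ be its zero and $\lambda_\eta=R(q_\eta)$, so that $\Gamma(q_\eta)=\lambda_\eta(1+m_\eta)$. We claim that every KS-fair mechanism has $\mathrm{GFT}\le\lambda_\eta(1+m_\eta)$. Let $\lambda$ be its fraction, $Y=\mathbb{E}[x]$, and $\sigma\ge0$ as in \eqref{eq:split}. Lemma~\ref{lem:upper} gives $\mathrm{GFT}\le\Gamma(Y)$ and $\mathbb{E}[p]\le R(Y)$. If $Y\le q_\eta$, then $\mathrm{GFT}\le\Gamma(q_\eta)$. If $Y>q_\eta$, then $\mathbb{E}[\tilde p]=\Pi=\lambda$ gives $\lambda+\sigma=\mathbb{E}[p]\le R(Y)\le\lambda_\eta$, and $\mathrm{GFT}=\lambda(1+m_\eta)+\sigma\le(\lambda+\sigma)(1+m_\eta)\le\lambda_\eta(1+m_\eta)$.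

Thus every KS-fair mechanism has ratio at most $\lambda_\eta(1+1/m_\eta)$. Let $\eta\to0$. Every limit point $q=a+t(1-a)$ of $q_\eta$, with $t\in[0,1]$, satisfies $\ln(q/a)=\frac{1-q}{1-a}\ln\frac1a=(1-t)\ln\frac1a$, that is, $q=a^t$. So $t=t_a$, $\lambda_\eta\to1-t_a$, and $\lambda_\eta(1+1/m_\eta)\to\beta(a)$. Given $\alpha>\beta^*$, choose $a$ with $\beta(a)<\alpha$ and then $\eta$ with $\lambda_\eta(1+1/m_\eta)<\alpha$.

\subsection{The numerical bound}\label{sec:numeric}

Take $a=\frac1{27}$, so that $\ln\frac1a=3\ln3=3.29583\ldots$ At $t=0.321$ we have $a^t=e^{-1.05796\ldots}=0.3471\ldots$ and $a+t(1-a)=0.3461\ldots$ The left side of \eqref{eq:ta} is still the larger one, so $t_a>0.321$. Therefore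
\[
\beta^*\le\beta\big(\tfrac1{27}\big)<0.679\Big(1+\frac{26/27}{3.29583}\Big)<0.679\cdot1.29218<0.8774 .
\]
This completes the proof of Theorem~\ref{thm:point}.

\section{The gains that remain at time $t$}\label{sec:pointwise}

For a random seller we move along $q_t=(1-t)q^*+tb$, where $b$ comes from a nearly optimal mechanism, and we must bound the gains $\mathbb{E}_c[\Gamma_c(b(c))-\Gamma_c(q_t(c))]$ that are not yet collected at time $t$. For each $c$ the line through the starting point and the current point gives a bound, as in Section~\ref{sec:point}. That bound depends on $q^*(c)/b(c)$ and on $\pi_c(q_t(c))/\pi_c^*$, while fairness constrains only the averages of $\pi_c(q_t(c))$ and $\pi_c^*$. What is needed is a bound that is linear in these two profits, with coefficients that depend on $t$ alone.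

\begin{lemma}\label{lem:pointwise}
Fix a type $c$ and $t\in(0,1)$. Let $a=q^*(c)$, $b\in[0,\bar q(c)]$ and $q=(1-t)a+tb$. Then
\begin{equation}\label{eq:pointwise}
\Gamma_c(b)-\Gamma_c(q)\le\frac{1-t}{t}\,\pi_c(q)-\Big[\frac{1-t}{t}-\ln\frac1t\Big]\pi_c^* .
\end{equation}
\end{lemma}

\begin{proof}
Write $\pi=\pi_c$ and $\pi^*=\pi_c^*=\pi(a)$. Since $b\le\bar q(c)$ we have $\pi(b)\ge0$, and concavity gives
\begin{equation}\label{eq:keep}
\pi(q)\ge(1-t)\pi^* .
\end{equation}

Suppose $b\le a$. Then $b\le q\le a\le\bar q(c)$, so the left side of \eqref{eq:pointwise} is at most $0$ by Lemma~\ref{lem:signs}(b). By \eqref{eq:keep} the right side is at least $\pi^*\big[\frac{(1-t)^2}{t}-\frac{1-t}{t}+\ln\frac1t\big]=\pi^*\big[\ln\frac1t-(1-t)\big]\ge0$.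

Suppose $a<b$, so that $a<q<b$, $q-a=t(b-a)$ and $b-q=(1-t)(b-a)$. Let $k=\frac{\pi^*-\pi(q)}{q-a}\ge0$. By concavity $\pi(s)\le\pi(q)-k(s-q)$ on $[q,b]$, hence
\begin{equation}\label{eq:line}
\Gamma_c(b)-\Gamma_c(q)=\int_q^b\frac{\pi(s)}{s}\,ds\le\big(\pi(q)+kq\big)\ln\frac bq-k(b-q).
\end{equation}
Put $r=q/b$ and $B=k(b-q)=\frac{1-t}{t}\big(\pi^*-\pi(q)\big)$. Then $r\in[t,1)$ because $q\ge tb$, and $kq=B\frac{q}{b-q}=B\frac r{1-r}$. As $\frac{r}{1-r}=\frac1{1-r}-1$, the right side of \eqref{eq:line} equals
\[
\big(\pi(q)-B\big)\ln\frac1r+B\Big[\frac{\ln(1/r)}{1-r}-1\Big].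
\]
Both coefficients are non-negative: \eqref{eq:keep} gives $\pi^*-\pi(q)\le t\pi^*$, so $0\le B\le(1-t)\pi^*\le\pi(q)$. Both $\ln\frac1r$ and, by \eqref{eq:L}, $\frac{\ln(1/r)}{1-r}$ are decreasing in $r$. So the expression does not decrease when $r$ is replaced by $t$, and it then equals
\[
\pi(q)\ln\frac1t+B\Big[\frac{t}{1-t}\ln\frac1t-1\Big]=\pi(q)\ln\frac1t+\big(\pi^*-\pi(q)\big)\Big[\ln\frac1t-\frac{1-t}{t}\Big],
\]
which is the right side of \eqref{eq:pointwise}.
\end{proof}

The two estimates in the case $a<b$ become equalities when $\pi_c$ is affine on $[a,b]$ and $a/b\to0$, since $r=t+(1-t)a/b$.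

\section{Two regular traders}\label{sec:main}

We prove Theorem~\ref{thm:main}. Fix $\varepsilon\in(0,1)$ and $\mathcal{M}_0\in\mathfrak{M}$ with $\mathrm{GFT}(\mathcal{M}_0)\ge(1-\varepsilon)\mathrm{OPT}$. We construct a KS-fair mechanism with $\mathrm{GFT}\ge\frac{11}{13}\mathrm{GFT}(\mathcal{M}_0)$; given $\alpha<\frac{11}{13}$, it then suffices to choose $\varepsilon$ with $\frac{11}{13}(1-\varepsilon)\ge\alpha$.

\subsection{The path}

The path starts at the seller's ideal mechanism, so to cross the diagonal it must end at a mechanism that favors the buyer. We may assume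
\[
U(\mathcal{M}_0)/U^*\ge\Pi(\mathcal{M}_0)/\Pi^* .
\]
Otherwise we pass to the mirror instance, which satisfies the standing assumptions because the seller is regular, construct the KS-fair mechanism there, and map it back.

Scale money so that $U^*+\Pi^*=1$, and put $z=\Pi^*\in(0,1)$. Let $(b,u_0)$ be the feasible pair that Lemma~\ref{lem:reduce} assigns to $\mathcal{M}_0$, let $U_b$ and $\Pi_b$ be the utilities in $\mathcal{M}(b,u_0)$, and let
\[
w=U_b+\Pi_b=\mathbb{E}_c\Gamma_c(b(c))\ge\mathrm{GFT}(\mathcal{M}_0).
\]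
Then $U_b/U^*\ge\Pi_b/\Pi^*$ still holds, and $w\le1$. We look for a KS-fair mechanism with $\mathrm{GFT}\ge\frac{11}{13}w$.

For $t\in[0,1]$ let $q_t=(1-t)q^*+tb$. Since $S(q^*)\ge0$ and $S(b)\ge u_0\ge0$, inequality \eqref{eq:Sconcave} gives $S(q_t)\ge0$, so $(q_t,0)$ is feasible. The seller's utility, the gains from trade and the buyer's utility in $\mathcal{M}(q_t,0)$ are
\[
\Pi(t)=\mathbb{E}_c\pi_c(q_t(c)),\qquad W(t)=\mathbb{E}_c\Gamma_c(q_t(c)),\qquad U(t)=W(t)-\Pi(t).
\]
They are continuous in $t$. Indeed $q^*,b\le\bar q$, so $q_t(c)\in[0,\bar q(c)]$, where $\pi_c$ and $\Gamma_c$ are continuous with values in $[0,M(c)]$ by Lemma~\ref{lem:signs}; dominated convergence applies. Let $h(t)=U(t)/U^*-\Pi(t)/\Pi^*$. By Lemma~\ref{lem:seller}, $\Pi(0)=\Pi^*$ and so $h(0)\le0$.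

Suppose $h(1)\le0$. The mechanisms $\mathcal{M}(b,u)$ with $u\in[0,u_0]$ all have $\mathrm{GFT}=w$, and $U/U^*-\Pi/\Pi^*$ is an affine function of $u$ with value $h(1)\le0$ at $u=0$ and $U_b/U^*-\Pi_b/\Pi^*\ge0$ at $u=u_0$. One of them is KS-fair, and nothing is lost.

Suppose $h(1)>0$. Then $h(t)=0$ for some $t\in[0,1)$, and $\mathcal{M}(q_t,0)$ is KS-fair. If $\lambda$ is its fraction, then
\[
\Pi(t)=\lambda z,\qquad W(t)=\lambda(U^*+\Pi^*)=\lambda .
\]
If $\lambda=1$, then $W(t)\ge w$ and we are done. This covers $t=0$, where $\Pi(0)=z$. From now on $\lambda<1$ and $t\in(0,1)$, and we have to show $\lambda\ge\frac{11}{13}w$.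

\subsection{Two constraints}

No formula for $U^*$ is available, and we use only $U_b\le U^*=1-z$. It says that the seller's utility at the end of the path cannot be small when $w$ is close to $1$:
\[
\Pi(1)=\Pi_b+u_0\ge\Pi_b=w-U_b\ge w-(1-z).
\]
Since each $\pi_c$ is concave, $\lambda z=\Pi(t)\ge(1-t)\Pi(0)+t\Pi(1)\ge z-t(1-w)$. Hence
\begin{equation}\label{eq:c1}
0<z(1-\lambda)\le t(1-w).
\end{equation}
On the other hand, apply Lemma~\ref{lem:pointwise} with $b=b(c)$ and take expectations. With $\mathbb{E}_c\pi_c(q_t(c))=\lambda z$ and $\mathbb{E}_c\pi_c^*=z$ this gives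
\begin{equation}\label{eq:c2}
w-\lambda\le z\gamma,\qquad \gamma:=\ln\frac1t-(1-\lambda)\frac{1-t}{t}.
\end{equation}
The two constraints pull against each other. A large loss $w-\lambda$ requires $z\ln\frac1t$ to be large by \eqref{eq:c2}, while \eqref{eq:c1} bounds $z$ by a multiple of $t$, and $t\ln\frac1t$ is bounded.

Let $A=\frac{1-w}{1-\lambda}$, so that \eqref{eq:c1} reads $0<z\le tA$. The function $s\mapsto s\ln\frac1s+(1-\lambda)s$ is concave on $(0,\infty)$, its derivative $\ln\frac1s-\lambda$ vanishes at $s=e^{-\lambda}$, and its value there is $e^{-\lambda}$. If $\gamma\ge0$, then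
\[
z\gamma\le A\,t\gamma=A\Big[t\ln\frac1t+(1-\lambda)t-(1-\lambda)\Big]\le A\big[e^{-\lambda}-(1-\lambda)\big].
\]
If $\gamma<0$, the same bound on $z\gamma$ holds because $e^{-\lambda}\ge1-\lambda$ and $A>0$. Since $A(1-\lambda)=1-w$, inequality \eqref{eq:c2} gives $w-\lambda\le Ae^{-\lambda}-(1-w)$, that is, $1-\lambda\le Ae^{-\lambda}$. Therefore
\begin{equation}\label{eq:final}
w\le1-e^{\lambda}(1-\lambda)^2 .
\end{equation}

\subsection{The constant}

\begin{lemma}\label{lem:num}
For all $\lambda\in[0,1]$ we have $1-e^\lambda(1-\lambda)^2\le\frac{13}{11}\lambda$.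
\end{lemma}

\begin{proof}
Let $\Phi(\lambda)=\frac{13}{11}\lambda-1+e^\lambda(1-\lambda)^2$. Then $\Phi'(\lambda)=\frac{13}{11}-e^\lambda(1-\lambda^2)$ and $\Phi''(\lambda)=e^\lambda(\lambda^2+2\lambda-1)$, so $\Phi$ is concave on $[0,\sqrt2-1]$ and convex on $[\sqrt2-1,1]$. At $\lambda_0=0.584$ we have $e^{\lambda_0}=1.79319\ldots$, and so
\[
\Phi(\lambda_0)=0.69018\ldots-1+0.31032\ldots>0.0004,\qquad \Phi'(\lambda_0)=1.18181\ldots-1.18161\ldots\in(0,0.0003).
\]
On $[\sqrt2-1,1]$ we have $\lambda-\lambda_0>-0.18$, and convexity gives $\Phi(\lambda)\ge\Phi(\lambda_0)+\Phi'(\lambda_0)(\lambda-\lambda_0)>0.0004-0.0003\cdot0.18>0$. On $[0,\sqrt2-1]$ concavity gives $\Phi\ge\min\{\Phi(0),\Phi(\sqrt2-1)\}=0$, since $\Phi(0)=0$.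
\end{proof}

By \eqref{eq:final} and Lemma~\ref{lem:num}, $\lambda\ge\frac{11}{13}w$. So in every case we have found a KS-fair mechanism with $\mathrm{GFT}\ge\frac{11}{13}w\ge\frac{11}{13}(1-\varepsilon)\mathrm{OPT}$, and Theorem~\ref{thm:main} is proved.

\begin{remark}
Little is lost in passing from \eqref{eq:final} to the constant $\frac{11}{13}$: by the values in the proof of Lemma~\ref{lem:num}, the ratio $\lambda/\big(1-e^\lambda(1-\lambda)^2\big)$ at $\lambda=0.584$ is $0.584/0.6896\ldots<0.8468$, so \eqref{eq:final} alone cannot give a constant of $0.8468$ or more.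
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFM}
Moshe Babaioff, Yiding Feng, Noam Manaker Morag,
\emph{On the Efficiency of Fair and Truthful Trade Mechanisms},
arXiv:2502.19050 (2025).

\end{thebibliography}
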